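\title{Torsion groups acting rigidly on free abelian groups}

\begin{abstract}
Let $A$ be the free abelian group of countably infinite rank. Ioana showed that every countable group $\Gamma$ containing $\mathbb F_2$ acts on $A$ in such a way that, for some infinite subgroup $B\le A$, the pair $(\Gamma\ltimes A,B)$ has relative property (T) and no nontrivial element of $\Gamma$ fixes $B$ pointwise. We show that the converse fails: every infinite hyperbolic group with property (T) has an infinite torsion quotient that admits such an action. The quotient is built by iterated Dehn filling, and the action comes from the abelianized kernel of the quotient map.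
\end{abstract}

\section{Introduction}\label{sec:intro}

All groups in this paper are countable and discrete. A unitary representation $\pi$ of a group $G$ \emph{has almost invariant vectors} if for every finite set $F\subset G$ and every $\epsilon>0$ there is a unit vector $\xi$ with $\|\pi(g)\xi-\xi\|<\epsilon$ for all $g\in F$. For a subgroup $H\le G$, the pair $(G,H)$ has \emph{relative property} (T) if every unitary representation of $G$ with almost invariant vectors has a nonzero $H$-invariant vector. The group $G$ has \emph{property} (T) if $(G,G)$ has relative property (T).

Let $A=\bigoplus_1^\infty\mathbb Z$, written additively. If $\Gamma$ acts on $A$ by automorphisms, then $\Gamma\ltimes A$ is the set of pairs $(a,\gamma)$ with the product $(a,\gamma)(a',\delta)=(a+\gamma a',\gamma\delta)$.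

\begin{definition}\label{def:P}
A countable group $\Gamma$ \emph{has property $\mathcal P$} if there are an action of $\Gamma$ on $A$ by automorphisms and an infinite subgroup $B\le A$ such that
\begin{enumerate}
\item[(a)] the pair $(\Gamma\ltimes A,B)$ has relative property (T), and
\item[(b)] the set $\{\gamma b-b : b\in B\}$ is infinite for every $\gamma\in\Gamma\setminus\{e\}$.
\end{enumerate}
\end{definition}

The set in (b) is the image of the homomorphism $b\mapsto\gamma b-b$ from $B$ to the torsion-free group $A$, so it is either zero or infinite. Condition (b) is therefore equivalent to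
\begin{enumerate}
\item[(b$'$)] no $\gamma\in\Gamma\setminus\{e\}$ fixes $B$ pointwise,
\end{enumerate}
and we use it in this form. An infinite abelian group does not have property (T), so in (a) the rigidity of $B$ has to be supplied by the acting group; (b$'$) asks that every nontrivial element of $\Gamma$ be visible on the rigid subgroup.

\begin{theorem}[{Ioana \cite[Proposition 4.5]{Ioana}}]\label{thm:ioana}
Every countable group containing $\mathbb F_2$ has property $\mathcal P$.
\end{theorem}

The question we answer comes from \cite{Ioana}: \emph{must a countable group with property $\mathcal P$ contain $\mathbb F_2$?} The answer is no. Recall that a finitely generated group is \emph{hyperbolic} if there is a $\delta\ge0$ such that each side of each geodesic triangle in its Cayley graph lies in the $\delta$-neighborhood of the union of the other two sides.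

\begin{theorem}\label{thm:main}
Every infinite hyperbolic group $G$ with property \textup{(T)} has an infinite torsion quotient with property $\mathcal P$.
\end{theorem}

Such groups $G$ exist, for example the cocompact lattices in $Sp(n,1)$, $n\ge2$ (Kostant, Kazhdan). The quotient is an infinite, finitely generated torsion group with property (T). It has no element of infinite order, so it does not contain $\mathbb F_2$, and the converse of Theorem~\ref{thm:ioana} is false.

The second result locates the class of groups with property $\mathcal P$. If $1\to D\to E\to\Gamma\to1$ is an extension with $D$ abelian, conjugation in $E$ induces an action of $\Gamma$ on $D$, and this is the action meant below.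

\begin{theorem}\label{thm:class}
Let $\Gamma$ be a countable group.
\begin{enumerate}
\item[(1)] $\Gamma$ has $\mathcal P$ if and only if there are an extension $1\to D\to E\to\Gamma\to1$, not necessarily split, with $E$ countable and $D$ free abelian, and an infinite subgroup $B\le D$, such that $(E,B)$ has relative property \textup{(T)} and no $\gamma\neq e$ fixes $B$ pointwise.
\item[(2)] If a subgroup $\Lambda\le\Gamma$ has $\mathcal P$, then so does $\Gamma$.
\item[(3)] If $\Gamma$ has $\mathcal P$, then $\Gamma$ is non-amenable.
\end{enumerate}
Thus the class of groups with $\mathcal P$ is closed under countable overgroups, is contained in the class of non-amenable groups, and strictly contains the class of countable groups containing $\mathbb F_2$.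
\end{theorem}

We do not claim that every non-amenable countable group has $\mathcal P$.

There is a good reason to guess the opposite answer to the question, namely that it is correct in finite rank. Suppose that $B$ lies in a $\Gamma$-invariant subgroup of $A$ of finite rank $n$. By (b$'$), $\Gamma$ embeds in $GL_n(\mathbb Z)$. By Theorem~\ref{thm:class}(3), $\Gamma$ is non-amenable, hence has a non-amenable finitely generated subgroup, since an increasing union of amenable groups is amenable. That subgroup is not virtually solvable, so it contains $\mathbb F_2$ by the Tits alternative for finitely generated linear groups. A counterexample must therefore use infinite rank in an essential way.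

The source of our counterexample is Theorem~\ref{thm:class}(1), proved in Section~\ref{sec:split}. It lets us look for a group $E$ that itself has property (T), with a free abelian normal subgroup $D$ on which $E/D$ acts faithfully. We obtain $E$ from $G/[N,N]$, where $G/N$ is a torsion quotient of $G$, and the work lies in choosing $N$ so that its abelianization $N^{ab}$ can be computed. Section~\ref{sec:model} carries out the computation by hand in a model case, Section~\ref{sec:filling} constructs $N$, Section~\ref{sec:module} computes $N^{ab}$, and Section~\ref{sec:end} makes the action faithful.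

We use the following standard facts \cite{BHV}.
\begin{enumerate}
\item[(T1)] Property (T) passes to quotients and to subgroups of finite index.
\item[(T2)] A group with (T) is finitely generated and has finite abelianization.
\item[(T3)] An amenable group with (T) is finite.
\end{enumerate}
We also use a \emph{restriction principle}: if $(E,B)$ has relative property (T) and $\theta:E\to G$ is a homomorphism, then $(G,\theta(B))$ has relative property (T). Indeed, if $\pi$ is a representation of $G$ with almost invariant vectors, then $\pi\circ\theta$ has almost invariant vectors, hence a nonzero $B$-invariant vector.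

\section{Permutation modules, induction and amenability}\label{sec:basic}

Condition (b$'$) alone puts no restriction on $\Gamma$, but the obvious way to satisfy it destroys (a).

\begin{example}\label{ex:perm}
Let $X$ be a countably infinite set with an action of $\Gamma$, and let $A=\mathbb Z[X]$ be the permutation module. If the action on $X$ is free, then (b$'$) holds for $B=A$. On the other hand, (a) fails for every $B\neq0$. To see this, let $\nu_n$ be the product over $X$ of the uniform probability measures on $[-1/n,1/n]$, and put $\langle a,\omega\rangle=\sum_xa_x\omega_x$ for $a\in A$ and $\omega\in[-1/n,1/n]^X$. The group $\Gamma$ permutes coordinates, preserves $\nu_n$, and satisfies $\langle\gamma a,\gamma\omega\rangle=\langle a,\omega\rangle$. Hence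
\[
\big(\pi_n(a,\gamma)f\big)(\omega)=e^{2\pi i\langle a,\omega\rangle}f(\gamma^{-1}\omega)
\]
defines a unitary representation of $\Gamma\ltimes A$ on $L^2(\nu_n)$. The constant function $1$ satisfies $\|\pi_n(a,\gamma)1-1\|\le 2\pi\sum_x|a_x|/n$, so $\bigoplus_n\pi_n$ has almost invariant vectors. A function fixed by $b\ne0$ vanishes off the set $\{\omega:\langle b,\omega\rangle\in\mathbb Z\}$. This set is $\nu_n$-null by Fubini's theorem: if $b_x\ne0$ and all coordinates but $\omega_x$ are fixed, only finitely many values of $\omega_x$ remain. So $\bigoplus_n\pi_n$ has no nonzero $B$-invariant vector. Since the measure on $[-1/n,1/n]$ is symmetric, the same argument applies when $\Gamma$ permutes the basis $X$ only up to sign.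
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:class}\textup{(2)}]
Let $\Lambda$ have $\mathcal P$ by means of an action on $A_0\cong\bigoplus_1^\infty\mathbb Z$ and a subgroup $B_0\le A_0$. Induce the module: put
\[
A=\mathbb Z[\Gamma]\otimes_{\mathbb Z[\Lambda]}A_0=\bigoplus_{g\Lambda\in\Gamma/\Lambda}g\otimes A_0,\qquad B=1\otimes B_0 .
\]
Since $\Gamma/\Lambda$ is countable, $A$ is free abelian of countably infinite rank. The map $(a,\lambda)\mapsto(1\otimes a,\lambda)$ is a homomorphism $\Lambda\ltimes A_0\to\Gamma\ltimes A$ carrying $B_0$ onto $B$, so (a) holds by the restriction principle. An element $\gamma\in\Lambda\setminus\{e\}$ moves some element of $B_0$, hence of $B$. An element $\gamma\notin\Lambda$ maps $B$ into the summand $\gamma\otimes A_0$, which meets $1\otimes A_0$ only in $0$, so it moves every nonzero element of $B$. Thus (b$'$) holds.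
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}\textup{(3)}]
Recall that an extension of an amenable group by an abelian group is amenable, and that the regular representation of an amenable group has almost invariant vectors. If $\Gamma$ were amenable, then $\ell^2(\Gamma\ltimes A)$ would have almost invariant vectors. A $B$-invariant function in $\ell^2(\Gamma\ltimes A)$ is constant on the cosets of $B$, which are infinite, so it is zero. This contradicts (a).
\end{proof}

\section{Splitting an extension by enlarging its kernel}\label{sec:split}

Property $\mathcal P$ concerns semidirect products, while the extensions that we can produce have no reason to split. The obstruction to splitting $1\to D\to E\to\Gamma\to1$ is measured by a $2$-cocycle $c$ with values in $D$, and the extension splits when $c(\gamma,\delta)=\gamma x_\delta-x_{\gamma\delta}+x_\gamma$ for some function $\gamma\mapsto x_\gamma\in D$. If no such function exists, we adjoin the elements $x_\gamma$ to $D$ as new free generators and read this equation as the definition of the action on them.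

\begin{proposition}\label{prop:split}
Let $1\to D\to E\to\Gamma\to1$ be an extension of countable groups with $D$ free abelian. There are a countable free abelian group $A_1$ with an action of $\Gamma$ by automorphisms, a $\Gamma$-equivariant inclusion $D\subset A_1$, and an injective homomorphism $\theta:E\to\Gamma\ltimes A_1$ that restricts to the inclusion $D\subset A_1$ on $D$. Consequently, if $B\le D$ and $(E,B)$ has relative property \textup{(T)}, then so does $(\Gamma\ltimes A_1,B)$.
\end{proposition}

\begin{proof}
Choose a set-theoretic section $s:\Gamma\to E$ with $s(e)=e$, and put $c(\gamma,\delta)=s(\gamma)s(\delta)s(\gamma\delta)^{-1}\in D$. We write $D$ additively. Then $c(\gamma,e)=c(e,\gamma)=0$. We have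
\begin{align*}
s(\beta)\big(s(\gamma)s(\delta)\big)&=s(\beta)\,c(\gamma,\delta)\,s(\gamma\delta)=\big(\beta c(\gamma,\delta)+c(\beta,\gamma\delta)\big)\,s(\beta\gamma\delta),\\
\big(s(\beta)s(\gamma)\big)s(\delta)&=c(\beta,\gamma)\,s(\beta\gamma)s(\delta)=\big(c(\beta,\gamma)+c(\beta\gamma,\delta)\big)\,s(\beta\gamma\delta),
\end{align*}
and comparing the two lines gives the cocycle identity
\begin{equation}\label{eq:cocycle}
\beta c(\gamma,\delta)+c(\beta,\gamma\delta)=c(\beta,\gamma)+c(\beta\gamma,\delta).
\end{equation}
Let $A_1=D\oplus\bigoplus_{\gamma\ne e}\mathbb Zx_\gamma$ and set $x_e=0$. Let $\gamma\in\Gamma$ act on $D$ by conjugation and on the new generators by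
\begin{equation}\label{eq:action}
\gamma x_\delta=x_{\gamma\delta}-x_\gamma+c(\gamma,\delta).
\end{equation}
This defines an endomorphism of $A_1$, and \eqref{eq:action} also holds for $\delta=e$, where both sides vanish. The element $e$ acts as the identity. Applying \eqref{eq:action} twice and then \eqref{eq:cocycle}, we get
\begin{align*}
\beta(\gamma x_\delta)&=\big(x_{\beta\gamma\delta}-x_\beta+c(\beta,\gamma\delta)\big)-\big(x_{\beta\gamma}-x_\beta+c(\beta,\gamma)\big)+\beta c(\gamma,\delta)\\
&=x_{\beta\gamma\delta}-x_{\beta\gamma}+c(\beta\gamma,\delta)=(\beta\gamma)x_\delta .
\end{align*}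
So $\Gamma$ acts on $A_1$ by automorphisms.

Every element of $E$ is uniquely of the form $d\,s(\gamma)$ with $d\in D$. Define $\theta(d\,s(\gamma))=(d+x_\gamma,\gamma)$. In $E$ we have $d\,s(\gamma)\,d's(\delta)=\big(d+\gamma d'+c(\gamma,\delta)\big)s(\gamma\delta)$, and in $\Gamma\ltimes A_1$ equation \eqref{eq:action} gives
\[
(d+x_\gamma,\gamma)(d'+x_\delta,\delta)=\big(d+\gamma d'+c(\gamma,\delta)+x_{\gamma\delta},\,\gamma\delta\big).
\]
Hence $\theta$ is a homomorphism. The pair $(d+x_\gamma,\gamma)$ determines $\gamma$ and $d$, so $\theta$ is injective, and $\theta(d)=(d,e)$. The last assertion is the restriction principle.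
\end{proof}

\begin{example}\label{ex:split}
Take the non-split extension $E=\mathbb Z$, $D=2\mathbb Z$, $\Gamma=\{e,\sigma\}$, with $s(\sigma)=1$. Then $c(\sigma,\sigma)=d$, where $d=2$ is the generator of $D$, and $A_1=\mathbb Zd\oplus\mathbb Zx$ with $\sigma d=d$ and $\sigma x=d-x$. So $\sigma$ exchanges the elements of the basis $x$, $d-x$ of $A_1$. The generator of $E$ goes to $(x,\sigma)$, whose square is $(x+\sigma x,e)=(d,e)$.
\end{example}

The construction works for any abelian $D$. Freeness of $D$ is used only to make $A_1$ free, and it cannot be avoided, because subgroups of free abelian groups are free abelian. This is why we shall have to prove that $N^{ab}$ is free, and not only that it is torsion-free.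

\begin{proof}[Proof of Theorem~\ref{thm:class}\textup{(1)}]
If $\Gamma$ has $\mathcal P$, take $E=\Gamma\ltimes A$, $D=A$ and the given $B$. Conversely, given the extension, Proposition~\ref{prop:split} provides $A_1\supset D\supset B$ such that $(\Gamma\ltimes A_1,B)$ has relative property (T). To ensure infinite rank, let $A=A_1\oplus\bigoplus_1^\infty\mathbb Z$ with trivial action on the second summand. Condition (a) follows from the restriction principle applied to $\Gamma\ltimes A_1\subset\Gamma\ltimes A$, and (b$'$) is a hypothesis.
\end{proof}

\begin{corollary}\label{cor:criterion}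
Let $E$ be a countable group with property \textup{(T)} and $D\ne0$ a free abelian normal subgroup on which $E/D$ acts faithfully. Then $E/D$ has $\mathcal P$.
\end{corollary}

\begin{proof}
A nonzero $E$-invariant vector is $D$-invariant, so $(E,D)$ has relative property (T). Apply Theorem~\ref{thm:class}(1) with $B=D$, which is infinite.
\end{proof}

\section{A model: free products of cyclic groups}\label{sec:model}

Let $G$ have property (T) and let $N\lhd G$. Then $G/[N,N]$ has (T) and is an extension of $G/N$ by the abelian group $N^{ab}$. To apply Corollary~\ref{cor:criterion} we need $N^{ab}$ to be free abelian and large enough to carry a faithful action. For a general $N$ this can fail completely: if $N$ has finite index, $N^{ab}$ is finite by (T1) and (T2). We shall build $N$ by imposing relations $z=1$ one at a time, where each $z$ is a power of an element of infinite order, and follow the abelianized kernel through the process. Here are two steps of the process for the free group $G=\langle a,b\rangle$, which does not have (T) but in which everything can be drawn.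

Fix $k,m\ge2$ and let
\[
\Gamma_0=G,\qquad\Gamma_1=\langle a,b\mid a^k\rangle,\qquad\Gamma_2=\langle a,b\mid a^k,b^m\rangle,\qquad K_i=\ker(G\to\Gamma_i).
\]
The Cayley graph $X_i$ of $\Gamma_i$ is the covering of the wedge of two circles with fundamental group $K_i$, so $K_i^{ab}$ is the group of $1$-cycles of $X_i$, with the action of $\Gamma_i$ by left translation.

\emph{First step.} The subgroup $C_0=\langle a\rangle$ of $\Gamma_1$ has order $k$. The class of $ga^kg^{-1}$ in $K_1^{ab}$ is the cycle that runs once along the $a$-edges joining the vertices of the coset $gC_0$. These cycles generate $K_1^{ab}$, since the conjugates of $a^k$ generate $K_1$. Cycles of distinct cosets have no edge in common, so they are linearly independent. Hence $K_1^{ab}\cong\mathbb Z[\Gamma_1/C_0]$.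

More is true. Delete one edge from each $a$-cycle. The remaining graph is connected, and it has no nonzero $1$-cycle, because a combination of $a$-cycles that avoids all deleted edges is zero. So it is a maximal tree, and $K_1$ is free on the loops defined by the deleted edges. The loop of a deleted edge follows the tree to the initial vertex of the edge, runs once around its $a$-cycle, and returns. Thus $K_1$ is free on elements $ta^kt^{-1}$, with one $t\in G$ for each left coset of $\langle a\rangle K_1$. This is the statement that survives in hyperbolic groups, as Theorem~\ref{thm:filling}(ii) below.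

\emph{Second step.} In $\Gamma_2$ the subgroups $C_0=\langle a\rangle$ and $C_1=\langle b\rangle$ have orders $k$ and $m$. The conjugates of $a^k$ and $b^m$ generate $K_2$, and the $a$-cycles and $b$-cycles are pairwise edge-disjoint, so
\[
K_2^{ab}\cong\mathbb Z[\Gamma_2/C_0]\oplus\mathbb Z[\Gamma_2/C_1].
\]
The map $K_1^{ab}\to K_2^{ab}$ is the projection $\mathbb Z[\Gamma_1/C_0]\to\mathbb Z[\Gamma_2/C_0]$. It identifies two basis elements exactly when they lie in one orbit of $L_1=\ker(\Gamma_1\to\Gamma_2)$.

Three features are visible. Each relation contributes a permutation module on the cosets of a finite subgroup. A later relation identifies basis elements of the earlier modules with one another, but it kills none of them and creates no torsion. An element acting trivially on $K_2^{ab}$ fixes the basis element $C_0$ and so lies in the finite group $C_0$. We shall find all three again in general, with two changes: the direct sum becomes a filtration, and signs appear.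

\section{A torsion quotient by iterated Dehn filling}\label{sec:filling}

Finite groups are hyperbolic, and every infinite hyperbolic group contains an element of infinite order. An infinite torsion quotient of $G$ is therefore not hyperbolic, and we obtain it as the limit of a sequence of hyperbolic quotients. Each step rests on the following results. A \emph{left transversal} of a subgroup $H$ in $Q$ is a set containing exactly one element of each coset $qH$.

Let $Q$ be a hyperbolic group that is not virtually cyclic and let $h\in Q$ have infinite order. Then $h$ lies in a unique maximal virtually cyclic subgroup $V=V(h)$, and $Q$ is hyperbolic relative to $V$ \cite{Bowditch,OsinElem}. Hence $V$ is hyperbolically embedded in $Q$ \cite[Proposition 4.28]{DGO}.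

\begin{theorem}[Dehn filling]\label{thm:filling}
For $Q$ and $V$ as above there is a finite set $\mathcal F\subset V\setminus\{1\}$ such that the following holds for every $M\lhd V$ with $M\cap\mathcal F=\emptyset$, where $L$ is the normal closure of $M$ in $Q$.
\begin{enumerate}
\item[(i)] \cite[Theorem 1.1]{OsinFill} $V\cap L=M$, and $Q/L$ is hyperbolic relative to $V/M$. In particular, if $[V:M]<\infty$, then $Q/L$ is hyperbolic.
\item[(ii)] \textup{(Cohen--Lyndon property \cite{Sun})} There is a left transversal $T$ of $VL$ in $Q$ such that $L$ is the free product $\ast_{t\in T}\,tMt^{-1}$.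
\end{enumerate}
\end{theorem}

Relative hyperbolicity and hyperbolic embeddedness matter here only as the hypotheses under which Theorem~\ref{thm:filling} is available. We use the theorem through one consequence, in which neither notion appears.

\begin{corollary}\label{cor:step}
Let $Q$ be a hyperbolic group with property \textup{(T)} and let $h\in Q$ have infinite order. There are a subgroup $V\le Q$ and a power $z=h^q$, $q\ge1$, such that $\langle z\rangle$ is a normal subgroup of finite index in $V$ and the normal closure $L$ of $z$ in $Q$ satisfies:
\begin{enumerate}
\item[(i)] $Q/L$ is hyperbolic and $V\cap L=\langle z\rangle$;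
\item[(ii)] $L$ is free with basis $\{tzt^{-1}:t\in T\}$ for some left transversal $T$ of $VL$ in $Q$.
\end{enumerate}
\end{corollary}

\begin{proof}
The group $Q$ is infinite with (T), so it is non-amenable by (T3) and hence not virtually cyclic. Let $V=V(h)$. Since $V$ is virtually cyclic and $h$ has infinite order, $\langle h\rangle$ has finite index in $V$. The intersection of its conjugates in $V$ is a normal subgroup of finite index contained in $\langle h\rangle$, say $\langle h^r\rangle$ with $r\ge1$. For $k\ge1$ the subgroup $\langle h^{rk}\rangle$ is characteristic in $\langle h^r\rangle$, hence normal in $V$. The finitely many elements of $\mathcal F\cap\langle h^r\rangle$ have the form $h^{rl}$ with $l\ne0$, so $\langle h^{rk}\rangle$ misses $\mathcal F$ once $k$ exceeds all such $|l|$. Take $z=h^{rk}$ and apply Theorem~\ref{thm:filling} to $M=\langle z\rangle$. A free product of infinite cyclic groups is free on their generators.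
\end{proof}

\subsection*{The construction}
From now on $G$ is an infinite hyperbolic group with (T). Enumerate $G=\{g_0,g_1,\dots\}$ with $g_0$ of infinite order. We define hyperbolic quotients $\pi_i:G\to\Gamma_i$ with kernels $1=K_0\le K_1\le\cdots$, starting with $\Gamma_0=G$. Suppose that $\Gamma_i$ is given; it has (T) by (T1).
\begin{itemize}
\item If $\pi_i(g_i)$ has finite order, put $L_i=1$.
\item Otherwise apply Corollary~\ref{cor:step} to $Q=\Gamma_i$ and $h=\pi_i(g_i)$, and call the resulting objects $V_i,z_i,L_i,T_i$.
\end{itemize}
Put $\Gamma_{i+1}=\Gamma_i/L_i$, so that $K_{i+1}/K_i\cong L_i$. Let $I$ be the set of steps of the second kind; then $0\in I$. Let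
\[
N=K_\infty=\bigcup_iK_i,\qquad\Gamma=\Gamma_\infty=G/N,
\]
and let $\pi_\infty:G\to\Gamma$ be the projection. The image of $g_i$ in $\Gamma_{i+1}$ has finite order, so $\Gamma$ is a torsion group. The construction makes sense even if some $\Gamma_i$ is finite; that this does not happen will follow from Corollary~\ref{cor:module}.

For $j\in I$ let $C_j=V_j/\langle z_j\rangle$. This is a finite group, and by Corollary~\ref{cor:step}(i) it is the subgroup $V_jL_j/L_j$ of $\Gamma_{j+1}$. Each $L_i$ is free, hence torsion-free, so finite subgroups of $\Gamma_i$ inject into $\Gamma_{i+1}$. Thus $C_j$ injects into $\Gamma_i$ for all finite $i>j$. It also injects into $\Gamma_\infty$, because an element of $G$ that dies in $\Gamma_\infty$ lies in some $K_i$. We identify $C_j$ with these images.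

An element $v\in V_j$ normalizes $\langle z_j\rangle\cong\mathbb Z$, so $vz_jv^{-1}=z_j^{\varepsilon_j(v)}$ for a homomorphism $\varepsilon_j:V_j\to\{\pm1\}$. It is trivial on $\langle z_j\rangle$ and so descends to $C_j$. It is nontrivial if, for instance, $V_j$ is infinite dihedral. This is the sign that was absent from the model.

\section{The abelianized kernel}\label{sec:module}

For a group $L$ and an $L$-module $W$, the \emph{coinvariants} $W_L$ are the quotient of $W$ by the subgroup generated by all $\ell w-w$. Coinvariants commute with direct sums, and $\mathbb Z[L]_L=\mathbb Z$. If $L\lhd\Lambda$ and $W$ is a $\Lambda$-module, then $W_L$ is a $\Lambda/L$-module.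

Passing from $K_i^{ab}$ to $K_{i+1}^{ab}$ carries two dangers. Part of $(K_i^{ab})_{L_i}$ might die in $K_{i+1}^{ab}$, and taking coinvariants might create torsion or destroy the filtration. The first is excluded because $L_i$ is free, the second because $L_i$ is torsion-free.

\begin{lemma}\label{lem:free}
Let $1\to K\to K'\to L\to1$ be an extension of groups. The maps induced by inclusion and projection form an exact sequence $(K^{ab})_L\to(K')^{ab}\to L^{ab}\to0$. If $L$ is free, the first map is injective.
\end{lemma}

\begin{proof}
Conjugate elements of $K'$ have the same class in $(K')^{ab}$, so $K^{ab}\to(K')^{ab}$ factors through the coinvariants. The preimage of $[L,L]$ in $K'$ is $K[K',K']$, which gives exactness in the middle. If $L$ is free, the extension splits; regard $L$ as a subgroup of $K'$ and write elements uniquely as $k\ell$. The map $k\ell\mapsto[k]\in(K^{ab})_L$ is a homomorphism, since $k\ell k'\ell'=k(\ell k'\ell^{-1})\,\ell\ell'$ and $[\ell k'\ell^{-1}]=[k']$. It induces a left inverse of the first map.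
\end{proof}

Freeness is needed: if $K'$ is the integral Heisenberg group and $K\cong\mathbb Z$ its center, then $L\cong\mathbb Z^2$ and $(K^{ab})_L=\mathbb Z$ maps to zero, since $K=[K',K']$.

Let $C$ be a finite subgroup of a group $\Lambda$, let $\varepsilon:C\to\{\pm1\}$ be a homomorphism, and let $\mathbb Z_\varepsilon$ be $\mathbb Z$ with $c$ acting as $\varepsilon(c)$. The \emph{signed permutation module} is $S=\mathbb Z[\Lambda]\otimes_{\mathbb Z[C]}\mathbb Z_\varepsilon$. In $S$ we have $xc\otimes1=\varepsilon(c)\,x\otimes1$, and for any left transversal $T$ of $C$ in $\Lambda$ the elements $t\otimes1$, $t\in T$, form a $\mathbb Z$-basis. If $W$ is a $\Lambda$-module and $w\in W$ satisfies $cw=\varepsilon(c)w$ for $c\in C$, then $x\otimes1\mapsto xw$ is a well-defined module map $S\to W$.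

\begin{lemma}\label{lem:signed}
Let $\Lambda,C,\varepsilon,S$ be as above.
\begin{enumerate}
\item[(i)] If $\gamma\in\Lambda$ acts trivially on $S$, then $\gamma\in C$.
\item[(ii)] Let $L\lhd\Lambda$ be torsion-free, so that $C$ injects into $\bar\Lambda=\Lambda/L$. Then $S$ is a free $\mathbb Z[L]$-module, and the natural map $S\to\bar S=\mathbb Z[\bar\Lambda]\otimes_{\mathbb Z[C]}\mathbb Z_\varepsilon$ induces an isomorphism $S_L\cong\bar S$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Take a transversal $T\ni1$ and write $\gamma=tc$. Then $\gamma(1\otimes1)=\pm\,t\otimes1$, and this equals $1\otimes1$ only if $t=1$.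

(ii) Let $Y$ be a set of representatives of the double cosets $LyC$. If $\ell yC=\ell'yC$, then $\ell^{-1}\ell'\in L\cap yCy^{-1}$, which is trivial because $L$ is torsion-free and $C$ is finite. So the elements $\ell y$ with $\ell\in L$, $y\in Y$, form a left transversal of $C$ in $\Lambda$, and $\{y\otimes1\}_{y\in Y}$ is a $\mathbb Z[L]$-basis of $S$. Its image is a $\mathbb Z$-basis of $S_L$. The double cosets $LyC$ correspond to the left cosets of $C$ in $\bar\Lambda$, so this basis maps bijectively onto a basis of $\bar S$.
\end{proof}

If $L$ contained an element $c\in C$ with $\varepsilon(c)=-1$, the class of $1\otimes1$ in $S_L$ would equal its own negative. This is the torsion that (ii) rules out.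

We return to the construction. Let $i\in\{0,1,\dots,\infty\}$. Conjugation makes $K_i^{ab}$ a $\Gamma_i$-module. For finite $j\le i$ let
\[
F^i_j=\text{the image of }K_j\text{ in }K_i^{ab},
\]
a submodule since $K_j\lhd G$. We have $0=F^i_0\subset F^i_1\subset\cdots$, with $F^i_i=K_i^{ab}$ for finite $i$ and $\bigcup_jF^\infty_j=N^{ab}$. The map $K_i^{ab}\to K_{i+1}^{ab}$ carries $F^i_j$ onto $F^{i+1}_j$. For $j<i$ put $S^i_j=\mathbb Z[\Gamma_i]\otimes_{\mathbb Z[C_j]}\mathbb Z_{\varepsilon_j}$ if $j\in I$, and $S^i_j=0$ otherwise. For $j\in I$ fix a lift $\zeta_j\in G$ of $z_j\in\Gamma_j$; it lies in $K_{j+1}$.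

\begin{proposition}\label{prop:filtration}
For all $j<i\le\infty$ there is an isomorphism of $\Gamma_i$-modules
\[
\varphi^i_j:S^i_j\to F^i_{j+1}/F^i_j ,
\]
given for $j\in I$ by $\pi_i(x)\otimes1\mapsto[x\zeta_jx^{-1}]$, $x\in G$.
\end{proposition}

\begin{proof}
If $j\notin I$, then $K_{j+1}=K_j$ and both sides vanish. Let $j\in I$.

\emph{The map is well defined and onto.} An element $c\in C_j\le\Gamma_i$ is the image of some $\tilde v\in G$ that lifts an element $v\in V_j$. The element $\tilde v\zeta_j\tilde v^{-1}\zeta_j^{-\varepsilon_j(v)}$ maps to $1$ in $\Gamma_j$, so it lies in $K_j$. Thus $c[\zeta_j]=\varepsilon_j(c)[\zeta_j]$ in $F^i_{j+1}/F^i_j$, and $\varphi^i_j$ is well defined. Since $K_{j+1}/K_j=L_j$ is the normal closure of $z_j$, the group $K_{j+1}$ is generated by $K_j$ and the conjugates of $\zeta_j$, so $\varphi^i_j$ is onto.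

\emph{Finite $i$.} We prove by induction on $i$ that $\varphi^i_j$ is an isomorphism for all $j<i$. For $i=0$ there is nothing to prove. Assume the statement for $i$ and consider $\varphi^{i+1}_j$ with $j\le i$. We apply Lemma~\ref{lem:free} to $1\to K_i\to K_{i+1}\to L_i\to1$.

The new layer is $j=i$, with $i\in I$. By Lemma~\ref{lem:free}, $F^{i+1}_{i+1}/F^{i+1}_i\cong L_i^{ab}$. The set $T_i$ maps bijectively onto a left transversal of $C_i=V_iL_i/L_i$ in $\Gamma_{i+1}$, so the elements $t\otimes1$, $t\in T_i$, form a basis of $S^{i+1}_i$. The map $\varphi^{i+1}_i$ sends them to the classes $[tz_it^{-1}]$, which form a basis of $L_i^{ab}$ by Corollary~\ref{cor:step}(ii).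

The old layers are $j<i$. By induction and Lemma~\ref{lem:signed}(ii), each $F^i_{j+1}/F^i_j$ is a free $\mathbb Z[L_i]$-module. A surjection onto a free module splits, so there are $\mathbb Z[L_i]$-submodules $W_j$ with $F^i_{j+1}=F^i_j\oplus W_j$, and $K_i^{ab}=\bigoplus_{j<i}W_j$. Since $L_i$ is free, $(K_i^{ab})_{L_i}=\bigoplus_{j<i}(W_j)_{L_i}$ embeds in $K_{i+1}^{ab}$, and under this embedding $F^{i+1}_j$, being the image of $F^i_j$, is $\bigoplus_{l<j}(W_l)_{L_i}$. Hence $F^{i+1}_{j+1}/F^{i+1}_j\cong(W_j)_{L_i}$; that is, the right vertical arrow in
\[
\begin{array}{ccc}
(S^i_j)_{L_i}&\longrightarrow&\big(F^i_{j+1}/F^i_j\big)_{L_i}\\[2pt]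
\downarrow&&\downarrow\\[2pt]
S^{i+1}_j&\longrightarrow&F^{i+1}_{j+1}/F^{i+1}_j
\end{array}
\]
is an isomorphism. The horizontal arrows are induced by $\varphi^i_j$ and $\varphi^{i+1}_j$, and the square commutes because both routes send the class of $\pi_i(x)\otimes1$ to $[x\zeta_jx^{-1}]$. The top arrow is an isomorphism by induction and the left arrow by Lemma~\ref{lem:signed}(ii). So $\varphi^{i+1}_j$ is an isomorphism.

\emph{The limit $i=\infty$.} A relation in $N^{ab}$ already holds at a finite stage. Let $u=\sum_ln_l\,\pi_\infty(x_l)\otimes1$ lie in the kernel of $\varphi^\infty_j$, and put $w=\prod_l(x_l\zeta_jx_l^{-1})^{n_l}$. Then $w\in K_j[N,N]$. Since $[N,N]=\bigcup_i[K_i,K_i]$, we have $w\in K_j[K_i,K_i]$ for some finite $i>j$. This says that $u_i=\sum_ln_l\,\pi_i(x_l)\otimes1$ lies in the kernel of $\varphi^i_j$, so $u_i=0$. The natural map $S^i_j\to S^\infty_j$ sends $u_i$ to $u$, so $u=0$.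
\end{proof}

\begin{corollary}\label{cor:module}
The group $N^{ab}$ is free abelian and nonzero, $\Gamma$ is infinite, and the kernel $\Phi$ of the action of $\Gamma$ on $N^{ab}$ is finite.
\end{corollary}

\begin{proof}
Each $S^\infty_j$ is free abelian, so there are subgroups $W_j\cong S^\infty_j$ with $F^\infty_{j+1}=F^\infty_j\oplus W_j$. Then $N^{ab}=\bigcup_jF^\infty_j=\bigoplus_jW_j$ is free abelian. Since $F^\infty_0=0$, the first layer $F^\infty_1\cong S^\infty_0$ is a $\Gamma$-submodule of $N^{ab}$, and it is nonzero because $0\in I$. If $\Gamma$ were finite, $N$ would have finite index in $G$, and $N^{ab}$ would be finite by (T1) and (T2). Finally $\Phi$ acts trivially on $S^\infty_0$, so $\Phi\le C_0$ by Lemma~\ref{lem:signed}(i).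
\end{proof}

\section{Removing the finite kernel}\label{sec:end}

The group $\Phi$ need not be trivial: a finite central subgroup of $G$ injects into $\Gamma$ and acts trivially on $N^{ab}$. We therefore replace $\Gamma$ by $\Gamma/\Phi$. The kernel of $G/[N,N]\to\Gamma/\Phi$ is an extension of $\Phi$ by $N^{ab}$ in which $N^{ab}$ is central. It may be non-abelian and may have torsion, and the transfer homomorphism removes both defects at once.

\begin{lemma}\label{lem:transfer}
If $U$ is a central subgroup of finite index $n$ in a group $Z$, then $x\mapsto x^n$ is a homomorphism $Z\to U$.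
\end{lemma}

\begin{proof}
Let $y_1,\dots,y_n$ be a left transversal of $U$. For $x\in Z$ write $xy_k=y_{\sigma_x(k)}u_k(x)$ with $u_k(x)\in U$ and $\sigma_x$ a permutation, and put $\tau(x)=\prod_ku_k(x)$. From $xx'y_k=xy_{\sigma_{x'}(k)}u_k(x')$ we get $u_k(xx')=u_{\sigma_{x'}(k)}(x)\,u_k(x')$, so $\tau(xx')=\tau(x)\tau(x')$. If $k$ lies in a cycle of $\sigma_x$ of length $l$, the product of the $u_\bullet(x)$ over the cycle is $y_k^{-1}x^ly_k$. This element is central, so it equals $x^l$. The cycle lengths add up to $n$, and $\tau(x)=x^n$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]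
Let $\bar G=G/[N,N]$ and $U=N^{ab}\lhd\bar G$, so that $\bar G/U=\Gamma$. Let $Z$ be the centralizer of $U$ in $\bar G$. It is normal, contains $U$ as a central subgroup, and $Z/U=\Phi$ has finite order $n$ by Corollary~\ref{cor:module}. Let $\tau:Z\to U$, $\tau(x)=x^n$, be the homomorphism of Lemma~\ref{lem:transfer}. It commutes with conjugation by $\bar G$, so $R=\ker\tau$ is normal in $\bar G$. Put
\[
E=\bar G/R,\qquad D=Z/R,\qquad\Gamma^*=E/D=\bar G/Z=\Gamma/\Phi .
\]
The group $E$ is a quotient of $G$, so it has (T). The map $\tau$ induces a $\bar G$-equivariant isomorphism of $D$ onto $\tau(Z)$, and in additive notation $nU\le\tau(Z)\le U$. Since $U$ is free abelian and nonzero, so is $D$. If $g\in\bar G$ acts trivially on $D$, it fixes $nU$ pointwise; since $U$ is torsion-free, it fixes $U$ pointwise, and so $g\in Z$. Thus $\Gamma^*$ acts faithfully on $D$, and $\Gamma^*$ has $\mathcal P$ by Corollary~\ref{cor:criterion}. Finally $\Gamma^*$ is the quotient of the infinite torsion group $\Gamma$ by the finite group $\Phi$, so it is an infinite torsion quotient of $G$.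
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:class}]
Closure under countable overgroups is (2), and containment in the non-amenable groups is (3). The class contains all countable groups containing $\mathbb F_2$ by Theorem~\ref{thm:ioana}, and it contains an infinite torsion group by Theorem~\ref{thm:main}.
\end{proof}

\begin{remark}\label{rem:hyp}
Hyperbolicity of $G$ provides the element $g_0$ and the filling step. Property (T) is used three times: to exclude virtually cyclic groups in Corollary~\ref{cor:step}, to show that $\Gamma$ is infinite, and to obtain condition (a). The second use cannot be dropped: for $G=\mathbb Z$ every torsion quotient is finite, although the kernels are free abelian.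
\end{remark}

\begin{remark}\label{rem:layers}
The rigidity is not visible in the first layer alone. Since $U\cap R=1$, the module $S=S^\infty_0$ embeds in $D$, so $(\Gamma^*\ltimes A_1,S)$ has relative property (T) for the module $A_1\supset D$ of Proposition~\ref{prop:split}. But $\Gamma^*$ permutes a basis of $S$ up to sign, and this basis is infinite because $C_0$ is finite and $\Gamma$ is infinite. By Example~\ref{ex:perm}, the pair $(\Gamma^*\ltimes S,S)$ does not have relative property (T).
\end{remark}

\begin{thebibliography}{9}

\bibitem{BHV}
Bekka, de la Harpe and Valette, \emph{Kazhdan's Property (T)}.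

\bibitem{Bowditch}
Bowditch, \emph{Relatively hyperbolic groups}, Internat. J. Algebra Comput. (2012).

\bibitem{DGO}
Dahmani, Guirardel and Osin, Mem. Amer. Math. Soc. (2017).

\bibitem{Ioana}
Adrian Ioana, \emph{Orbit inequivalent actions for groups containing a copy of $\mathbb F_2$}, arXiv:math/0701027 (2007).

\bibitem{OsinElem}
Osin, \emph{Elementary subgroups of relatively hyperbolic groups and bounded generation}, Internat. J. Algebra Comput. (2006).

\bibitem{OsinFill}
Osin, \emph{Peripheral fillings of relatively hyperbolic groups}, Invent. Math. (2007).

\bibitem{Sun}
B. Sun, \emph{Cohomology of group theoretic Dehn fillings I}, J. Algebra 542 (2020).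

\end{thebibliography}
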